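# A Cantor Set Whose Polynomial and Rational Hulls Coincide and Contain a Ball

## 1. Hulls, hypersurfaces, and plurisubharmonic functions

Throughout, $\langle z,a\rangle=\sum z_j\bar a_j$ on $\mathbb C^N$, $|z|^2=\langle z,z\rangle$, $S$ is the unit sphere, $B(x,r)$ is an open ball, and $[0,1]D=\{sx:0\le s\le1,\ x\in D\}$. "Polynomial" means holomorphic polynomial.

**Definition (polynomial hull).** For $X\subset\mathbb C^N$ compact,
$$\widehat X=\{z\in\mathbb C^N:|p(z)|\le\sup_X|p|\text{ for every polynomial }p\}.$$

**Definition (rational hull).** For $X\subset\mathbb C^N$ compact,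
$$h_r(X)=\{z\in\mathbb C^N:p(z)\in p(X)\text{ for every polynomial }p\}.$$

Clearly $X\subset h_r(X)\subset\widehat X$, both hulls are monotone in $X$, and the polynomial hull of $\widehat X$ is $\widehat X$ itself. The name "rational hull" comes from an equivalent description: $z\in h_r(X)$ if and only if $|r(z)|\le\sup_X|r|$ for every rational $r=p/q$ with $q$ zero-free on $X$. Here is the check. If $p(z)\notin p(X)$, then $r=1/(p-p(z)-\eta)$ with $\eta\neq0$ tiny is bounded on $X$ independently of $\eta$, while $|r(z)|=1/|\eta|$ is huge. Conversely, suppose $r=p/q$ violates the inequality at $z$. If $q(z)=0$, then $q(z)\notin q(X)$. If $q(z)\ne0$, then $p-r(z)q$ vanishes at $z$, and on $X$ it equals $q\,(r-r(z))\neq0$. Either way $z\notin h_r(X)$.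

*Example.* Let $X=\{(e^{it},0)\}\subset\mathbb C^2$. Testing with $z_1$ and $z_2$ and using the maximum principle, $\widehat X=\{|z_1|\le1,\ z_2=0\}$. Testing $p=z_1$ and $p=z_2$ in the definition of $h_r$ gives $h_r(X)=X$. The two hulls differ.

**Definition (hypersurface).** For $N\ge2$, a *hypersurface* $V\subset\mathbb C^N$ is the zero set of a nonconstant polynomial.

With this word the rational hull becomes geometric: $z\in h_r(X)$ if and only if every hypersurface through $z$ meets $X$. Indeed, the hypersurfaces through $z$ are the sets $\{p=p(z)\}$ with $p$ nonconstant, and constants impose no condition.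

*Example.* A complex line $\{z_1=1\}$ in $\mathbb C^2$ is a hypersurface. It passes through $(1,5)$ and misses the circle $\{(2e^{it},0)\}$, so $(1,5)$ is not in the rational hull of that circle.

**Definition (plurisubharmonic).** A real $C^2$ function $w$ on an open set of $\mathbb C^N$ is *psh* if its Levi form $\sum w_{j\bar k}(z)\,\xi_j\bar\xi_k$ is $\ge0$ for all $z,\xi$; *strictly psh* if it is $>0$ for $\xi\ne0$; *pluriharmonic* if it is identically $0$.

If $h$ is a holomorphic disc, then $\Delta(w\circ h)$ is $4$ times the Levi form of $w$ on $h'$. So psh functions restrict to subharmonic functions on discs.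

*Example.* $|z-b|^2$ has Levi form $|\xi|^2$ for every $b$, hence is strictly psh. The difference $|z-c|^2-|z-b|^2$ is a real affine function, hence pluriharmonic. The function $|z|$ on $\mathbb C^N\setminus\{0\}$ is strictly psh: differentiating $(|z|^2)^{1/2}$, its Levi form is
$$\frac{|\xi|^2}{2|z|}-\frac{|\langle\xi,z\rangle|^2}{4|z|^3}\ \ge\ \frac{|\xi|^2}{4|z|}.$$

**Definition (Cantor set).** A *Cantor set* is a subset of $\mathbb C^N$ homeomorphic to the middle-thirds Cantor set. By Brouwer's classical characterization, a nonempty compact set in $\mathbb C^N$ is a Cantor set if and only if it is totally disconnected and has no isolated points.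

*Example.* If $C\subset\mathbb R$ is the middle-thirds set, then $X=C\times\{0\}\subset\mathbb C^N$ is a Cantor set. Testing with the coordinate functions gives $h_r(X)=X$.

**Definition (algebras).** $C(X)$ is the algebra of continuous complex functions on $X$. $P(X)$ and $R(X)$ are the uniform closures in it of the polynomials and of the rational functions $p/q$ with $q$ zero-free on $X$, respectively.

*Example.* On the circle $X=\{(e^{it},0)\}$ the function $1/z_1$ lies in $R(X)$ but not in $P(X)$: the functional $p\mapsto p(0)$ is bounded by $\sup_X|p|$, so it extends to a continuous multiplicative functional on $P(X)$, and it sends $z_1$ to $0$. Hence $z_1$ has no inverse in $P(X)$.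

We shall use one deep textbook theorem. **Oka–Weil:** if $K=\widehat K$ is compact and $f$ is holomorphic in a neighborhood of $K$, then $f$ is a uniform limit on $K$ of polynomials.

## 2. Cantor sets with large, coinciding hulls

A Cantor set is as disconnected as a perfect compact set can be. Still, Henkin proved that there is a Cantor set in $\mathbb C^2$ whose rational hull has interior in $\mathbb C^2$, and Izzo proved the same with $\mathbb C^2$ replaced by $\mathbb C^N$ for every $N\ge2$. The problem, taken from Alexander J. Izzo, "No topological condition implies equality of polynomial and rational hulls", arXiv:1806.06160 (2018), asks for more: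

*Is there a Cantor set $X$ in some $\mathbb C^N$ such that $h_r(X)$ has interior and $\widehat X=h_r(X)$? Is there an example in $\mathbb C^2$?*

Both answers are yes.

**Theorem 1.** Let $N\ge2$ and $0<\varepsilon\le\frac12$. There is a Cantor set $X\subset\{1<|z|<1+\varepsilon\}\subset\mathbb C^N$ with
$$\overline B(0,1)\subset h_r(X)=\widehat X\subset B(0,1+\varepsilon).$$
Moreover $\widehat X$ is starshaped about $0$ (so it is connected and contractible), and $P(X)=R(X)\ne C(X)$.

## 3. One variable, spheres, and balls

**One variable.** For $N=1$ the polynomial $p(z)=z$ gives $h_r(X)=X$, and a Cantor set has no interior in $\mathbb C$, since a set with interior contains a segment. So no example exists, and $N\ge2$ is the full range.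

**The sphere.** Let $X=\{|z|=r\}$ with $N\ge2$. A hypersurface that meets the ball $\overline B(0,r)$ must meet the sphere: a hypersurface has no compact part swallowed by a ball (this is Lemma 3 below with $w=0$). So $h_r(X)\supset\overline B(0,r)$. Since $\widehat X\subset\overline B(0,r)$ (closed balls are convex, hence equal to their polynomial hulls), both hulls equal $\overline B(0,r)$. The sphere has everything we want except total disconnectedness. The plan is to thicken it to a shell and cut the shell to pieces without letting any hypersurface through.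

**The hull cannot be a ball.** If $\widehat X$ were a closed ball, say $\overline B(0,1)$ after an affine change of coordinates, take $\zeta\in S$ and $p(z)=\frac12(1+\langle z,\zeta\rangle)$. On the ball, $|p|<1$ except at $\zeta$, where $p=1$. If $\zeta\notin X$, then $\sup_X|p|<1=p(\zeta)$, contradicting $\zeta\in\widehat X$. So $S\subset X$, which is impossible for a totally disconnected $X$. Thus the hull in Theorem 1 can be made as close to a ball as we like, but never a ball.

## 4. A radial criterion for equality of the hulls

How does one prove $h_r(X)=\widehat X$? Equivalently, one must show that a polynomial without zeros on $X$ has none on $\widehat X$. If we can shrink the polynomial's zero set away along rays without it ever touching $X$, Oka–Weil does the rest.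

**Lemma 2.** Let $X$ be nonempty and compact with $[0,1]X\subset h_r(X)$. Then $h_r(X)=\widehat X$, and $\widehat X$ is starshaped about $0$.

*Proof.* **Step 1: polynomials zero-free on $X$ are zero-free on $\widehat X$.** Let $p$ be zero-free on $X$. It is zero-free on $h_r(X)$, because $p(z)=0$ with $z\in h_r(X)$ would give $0\in p(X)$. Hence $p(sx)\neq0$ for $s\in[0,1]$, $x\in X$. Put $p_s(z)=p(sz)$ and $m=\min_{[0,1]\times X}|p(sx)|>0$. Let $T$ be the set of $s\in[0,1]$ for which $p_s$ is zero-free on $\widehat X$.

* $0\in T$, because $p_0\equiv p(0)$, and $p(0)=p(0\cdot x)\ne0$.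
* $T$ is open in $[0,1]$, because $(s,z)\mapsto p(sz)$ is continuous and $\widehat X$ is compact.
* $T$ is closed. If $s\in T$, then $1/p_s$ is holomorphic near $\widehat X$, so by Oka–Weil it is a uniform limit of polynomials on $\widehat X$. Each polynomial is bounded on $\widehat X$ by its maximum on $X$, so $|1/p_s|\le\max_X|1/p_s|\le1/m$ on $\widehat X$, that is, $|p_s|\ge m$ there. This uniform bound passes to limits of $s$.

So $T=[0,1]$, and $p=p_1$ is zero-free on $\widehat X$.

**Step 2: equality.** If $z\in\widehat X\setminus h_r(X)$, choose a polynomial $q$ with $q(z)\notin q(X)$. Then $p=q-q(z)$ is zero-free on $X$ and vanishes at $z\in\widehat X$, contradicting Step 1.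

**Step 3: starshapedness.** For $0<s\le1$, dilation by $s$ is a linear isomorphism, so $s\widehat X=\widehat{sX}$. Since $sX\subset h_r(X)\subset\widehat X$, we get $\widehat{sX}\subset\widehat X$. For $s=0$: $0\in[0,1]X\subset\widehat X$. $\square$

The target is now: *a totally disconnected compact $X$ in the shell such that every hypersurface through a point of $\overline B(0,1)$ or of $[0,1]X$ meets $X$.* Note the new demand: points in the gaps between pieces of $X$, lying under an outer piece on the same ray, must also be in $h_r(X)$.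

## 5. One complex line against two ways of cutting

We must cut a shell in the angular directions and in the radial direction. Angular cuts along cones from the origin create no new points under outer pieces, because a whole ray is removed or kept. Radial cuts are the problem. The obvious choice is a concentric gap $\{R<|z|<R+\delta\}$. Let us test it in $\mathbb C^2$ on one sector.

Fix $0<\beta\le\frac1{10}$ and the cone $\Gamma=\{\operatorname{Re}z_1\ge\cos\beta\,|z|\}$. For $s>0$ let
$$y=(se^{i\beta},0),\qquad L=\{z_1=se^{i\beta}\}.$$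
Points of $L$ have $\operatorname{Re}z_1=s\cos\beta$ and $|z|^2=s^2+|z_2|^2$. Hence
$$L\cap\Gamma=\{y\},\qquad |z|\ge s\ \text{ on }L. \tag{1}$$

**Concentric gaps fail.** Take any closed cone $\Gamma_{\rm in}$, and radii $r_1<R<R+\delta<r_2$, and put
$$D=\bigl(\Gamma_{\rm in}\cap\{r_1\le|z|\le R\}\bigr)\cup\bigl(\Gamma\cap\{R+\delta\le|z|\le r_2\}\bigr).$$
Choose $R<s<R+\delta$. Then $y\in[0,1]D$, since $(r_2e^{i\beta},0)\in D$. But by (1), $L$ misses the inner part because $|z|\ge s>R$ on $L$, and it misses the outer part because $L\cap\Gamma=\{y\}$ and $|y|<R+\delta$. So $y\notin h_r(D)$. This holds however $\Gamma_{\rm in}$ is chosen. The reason is that $|z|$ is strictly psh: a hypersurface may touch the gap from outside and leave it outward, sliding out just beside the outer piece.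

**Bent gaps with equal angular widths fail.** The remedy suggests itself: replace $|z|$ by the distance $h(z)=|z-c|$ to a *far* center $c=(4,0)$. Along rays in $\Gamma$, $h$ decreases: with $\theta\in S\cap\Gamma$ and $x=\operatorname{Re}\theta_1\ge\cos\beta>0.99$, we have $h(t\theta)^2=t^2-8tx+16$, with derivative $2t-8x<0$ on $[0,2]$. Also $h=4$ at $t=0$, and $h^2=20-16x<4.16$ at $t=2$. A hypersurface in a gap $\{R<h<R+\delta\}$ can be pushed to larger $h$, which is now *inward*. But suppose both sides have the same angular set:
$$D=\{z\in\Gamma:|z|\le2,\ h(z)\in[b,R]\cup[R+\delta,d]\},\qquad 2.1\le b<R<R+\delta<d\le3.9.$$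
Choose $s$ so that $R<h(y)<R+\delta$. The ray through $y$ meets the outer part, so $y\in[0,1]D$. But $L\cap\Gamma=\{y\}$, so $L$ misses $D$ again.

The two failures prescribe the cure. **Bend the gaps so that hypersurfaces leave them inward, and make the outer part slightly narrower than the inner part**, so that a hypersurface entering the gap under the outer part has, on the inner side, room to land. In the full construction the other sectors might conceivably catch $L$, but we do not want to depend on that; we make every escape local. One more precaution: to keep cutting infinitely often, it is not enough that hypersurfaces meet the set. They must meet it with a ball of definite size around the meeting point, so that the next cut cannot undo it.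

## 6. Pushing a point along a hypersurface

Now $N\ge2$. The first lemma says that on a hypersurface one can always walk to the boundary of a ball without decreasing a given psh function.

**Lemma 3.** Let $B$ be an open ball, $V$ a hypersurface, $v\in V\cap\overline B$, and $w$ a $C^2$ psh function near $\overline B$. Then there is $q\in V\cap\partial B$ with $w(q)\ge w(v)$.

*Proof.* For $\eta>0$ let $q_\eta$ be a maximum point of $w+\eta|z|^2$ on the compact set $V\cap\overline B\ni v$.

**Step 1: if $q_\eta\in B$, there is a nonconstant holomorphic disc $h:\Delta\to V\cap B$ with $h(0)=q_\eta$.** Restrict the defining polynomial of $V$ to a complex affine 2-plane through $q_\eta$, with affine coordinates $(x,y)$ centered at $q_\eta$; call the restriction $f$, so $f(0,0)=0$. If $f(0,y)\equiv0$ (in particular if $f\equiv0$), the line $t\mapsto(0,t)$ lies in $V$. Otherwise $f(0,y)\not\equiv0$, and Puiseux's theorem gives $k\ge1$ and a holomorphic $\varphi$ near $0$ with $\varphi(0)=0$ and $f(t^k,\varphi(t))\equiv0$. In both cases the map is nonconstant; shrink its domain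 so that it stays in $B$, and rescale.

**Step 2: $q_\eta\in\partial B$.** Suppose $q_\eta\in B$. The subharmonic function $w\circ h+\eta|h|^2$ has a maximum at $0$, hence is constant near $0$. So $\eta\,\Delta|h|^2=-\Delta(w\circ h)\le0$ near $0$. But $\Delta|h|^2=4|h'|^2$, so $h'\equiv0$ near $0$, and $h$ is constant, a contradiction.

**Step 3: limit.** We have $w(q_\eta)+\eta|q_\eta|^2\ge w(v)+\eta|v|^2$ with $q_\eta\in V\cap\partial B$. Let $\eta\to0$ along a sequence for which $q_\eta$ converges to some $q\in V\cap\partial B$. $\square$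

The second lemma says that, after a small move, a hypersurface stands at a definite distance from the zero sets of finitely many strictly psh functions at once.

**Lemma 4.** Let $u_1,\dots,u_n$ be $C^2$ strictly psh on an open set $\Omega$, $K\subset\Omega$ compact, $\rho>0$. There is $\eta>0$ such that for every hypersurface $V$ and every $v\in V\cap K$ there is $v'\in V$ with $|v'-v|\le\rho$ and $|u_j(v')|\ge\eta$ for all $j$.

*Proof.* **Step 1: constants, with later moves much smaller than earlier gains.** Shrinking $\rho$ we may assume that the closed $2\rho$-neighborhood $K_{2\rho}$ of $K$ lies in $\Omega$. Choose $k>0$ such that all $u_j-k|z|^2$ are psh near $K_{2\rho}$, and $M\ge1$ bounding all $|du_j|$ on $K_{2\rho}$. Put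
$$\rho_1=\frac\rho2,\qquad\eta_j=\frac{k\rho_j^2}2,\qquad\rho_{j+1}=\min\Bigl(\frac{\rho_j}2,\frac{\eta_j}{4M}\Bigr).$$
Since the $\rho_j$ at least halve, $\sum_i\rho_i\le\rho$ and $\sum_{i>j}\rho_i\le2\rho_{j+1}\le\eta_j/(2M)$.

**Step 2: treat the functions one at a time.** Let $v_0=v$. Given $v_{j-1}\in V$: if $|u_j(v_{j-1})|\ge\eta_j$, put $v_j=v_{j-1}$. Otherwise apply Lemma 3 on $B(v_{j-1},\rho_j)$ to $w=u_j-k|z-v_{j-1}|^2$, which is psh because it has the same Levi form as $u_j-k|z|^2$. We get $v_j\in V$ with $|v_j-v_{j-1}|=\rho_j$ and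
$$u_j(v_j)\ge u_j(v_{j-1})+k\rho_j^2\ge-\eta_j+2\eta_j=\eta_j.$$
All these balls lie in $K_{2\rho}$.

**Step 3: later moves do not spoil earlier gains.** Put $v'=v_n$, so $|v'-v|\le\rho$. The segments $[v_{i-1},v_i]$ lie in $K_{2\rho}$, so $|u_j(v')|\ge\eta_j-M\sum_{i>j}\rho_i\ge\eta_j/2$. Take $\eta=\min_j\eta_j/2$. $\square$

## 7. Conical walls

For the angular cuts we remove thin neighborhoods of cones. For $a\in S$ and $0<\alpha\le\frac1{10}$ let
$$\psi_a(z)=\psi_{a,\alpha}(z)=\cos\alpha\,|z|-\operatorname{Re}\langle z,a\rangle .$$
It satisfies $\psi_a(tz)=t\psi_a(z)$ for $t>0$; it is 2-Lipschitz; and it is strictly psh on $\mathbb C^N\setminus\{0\}$, because $|z|$ is (Section 1), $\cos\alpha>0$, and the second term is pluriharmonic. So by Lemma 4 a hypersurface cannot stay in the walls $\{|\psi_a|\text{ small}\}$.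

**Definition ($\alpha$-net).** A finite set $A\subset S$ is an *$\alpha$-net* if every $\theta\in S$ has $\psi_a(\theta)<0$ for some $a\in A$.

The condition $\psi_a(\theta)<0$ says $\operatorname{Re}\langle\theta,a\rangle>\cos\alpha$. These open caps contain their centers $a$ and cover the compact sphere when $a$ ranges over $S$, so $\alpha$-nets exist.

**Definition (cells).** For an $\alpha$-net $A$, $\eta>0$ and $\sigma:A\to\{\pm1\}$ let
$$T_\sigma=\{\theta\in S:\sigma(a)\psi_a(\theta)\ge\eta\ \ \forall a\in A\}.$$

*Example.* If $\theta\in S$ has $\psi_a(\theta)\ne0$ for all $a\in A$, put $\sigma(a)=\operatorname{sign}\psi_a(\theta)$; then $\theta\in T_\sigma$ as soon as $\eta\le\min_a|\psi_a(\theta)|$. The constant sign $\sigma\equiv1$ gives an empty cell, by definition of a net.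

The cells are compact, pairwise disjoint, with union $\{\theta\in S:|\psi_a(\theta)|\ge\eta\ \forall a\in A\}$. If $T_\sigma\neq\emptyset$, the net property gives some $a$ with $\sigma(a)=-1$, so every $\theta\in T_\sigma$ has $\operatorname{Re}\langle\theta,a\rangle\ge\cos\alpha$. Then $|\theta-a|^2=2-2\operatorname{Re}\langle\theta,a\rangle\le2-2\cos\alpha\le\alpha^2$. Thus
$$T_\sigma\subset\{\operatorname{Re}\langle\theta,a\rangle\ge\cos\alpha\}\subset\overline B(a,\alpha),\qquad\operatorname{diam}T_\sigma\le2\alpha. \tag{2}$$

## 8. Bent coordinates on the shell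

We fix once and for all a coarse angular decomposition, and in each cell a far center with respect to which the gaps will be bent. Put
$$r_0=1+0.4\varepsilon,\quad r_1=1+0.5\varepsilon,\quad r_2=1+0.6\varepsilon,\quad B_*=\overline B(0,r_0),$$
$$I_0=[\,3-0.8\varepsilon,\ 3-0.2\varepsilon\,],\qquad\alpha_0=\tfrac{\sqrt\varepsilon}{10}\le\tfrac1{10}.$$
Let $A$ be an $\alpha_0$-net. Apply Lemma 4 to $\{\psi_a\}_{a\in A}$ on $\Omega=\mathbb C^N\setminus\{0\}$ with $K=\{|z|=r_1\}$ and $\rho=0.05\varepsilon$, and call the resulting constant $\eta_*$. Let $T_1,\dots,T_Q$ be the nonempty cells for $A$ with thickness $\eta_*/4$. By (2), for each $q$ there is $a_q\in A$ with $\operatorname{Re}\langle\theta,a_q\rangle\ge\cos\alpha_0$ on $T_q$. Put $c_q=4a_q$ and $h_q(z)=|z-c_q|$.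

For $\theta\in T_q$, $x=\operatorname{Re}\langle\theta,a_q\rangle\in[\cos\alpha_0,1]$, $0\le t\le2$, we have $h_q(t\theta)^2=t^2-8tx+16=(4-t)^2+8t(1-x)$. Since $1-x\le\alpha_0^2/2=\varepsilon/200$ and $8t\le16$,
$$(4-t)^2\le h_q(t\theta)^2\le(4-t)^2+0.08\,\varepsilon. \tag{3}$$

Three consequences:

* **(F1)** $t\mapsto h_q(t\theta)$ is strictly decreasing on $[0,2]$, since $2t-8x\le4-8\cos\alpha_0<0$.
* **(F2)** If $r_0\le t\le r_2$, then $h_q(t\theta)\in\operatorname{int}I_0$. Indeed $h_q\ge4-r_2=3-0.6\varepsilon$, and $h_q^2\le(3-0.4\varepsilon)^2+0.08\varepsilon<(3-0.2\varepsilon)^2$, because $(3-0.2\varepsilon)^2-(3-0.4\varepsilon)^2=0.2\varepsilon(6-0.6\varepsilon)\ge1.14\varepsilon$.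
* **(F3)** If $h_q(t\theta)\in I_0$ and $0\le t\le2$, then $1<t<1+\varepsilon\le\frac32$. Indeed $4-t\le h_q\le3-0.2\varepsilon$ gives $t>1$. And $(4-t)^2\ge(3-0.8\varepsilon)^2-0.08\varepsilon>(3-\varepsilon)^2$, because $(3-0.8\varepsilon)^2-(3-\varepsilon)^2=0.2\varepsilon(6-1.8\varepsilon)\ge1.02\varepsilon$; so $t<1+\varepsilon$.

At $t=0$, $h_q=4>\max I_0$. At $t=2$, $h_q^2\le4+0.08\varepsilon\le4.04<(2.6)^2\le(\min I_0)^2$. With (F1): for each $(\theta,h)\in T_q\times I_0$ there is exactly one $t\in[0,2]$ with $h_q(t\theta)=h$. Put $\Phi_q(\theta,h)=t\theta$. Solving the quadratic (the other root exceeds $4x>2$),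
$$t=4x-\sqrt{h^2-16(1-x^2)},$$
so $\Phi_q$ is continuous. It is injective, since $\Phi_q(\theta,h)$ determines its direction $\theta$ and its value $h$ of $h_q$. Different $q$ give disjoint images because the $T_q$ are disjoint. Conversely, a point $z$ with $0<|z|\le2$, $z/|z|\in T_q$ and $h_q(z)\in I_0$ is $\Phi_q(z/|z|,h_q(z))$.

Keep in mind: **larger $h$ means closer to the origin.**

**Definition (admissible set).** An *admissible set* is a set
$$D=\bigcup_{q=1}^Q\bigcup_{i=1}^{n_q}\Phi_q(\Lambda_{q,i}\times I_{q,i}),$$
where for each $q$ the $I_{q,i}\subset I_0$ are disjoint compact nondegenerate intervals in increasing order (so $I_{q,1}$ is farthest from the origin), and the $\Lambda_{q,i}\subset T_q$ are compact, possibly empty, with $\Lambda_{q,i}\subset\operatorname{int}\Lambda_{q,i+1}$ (interior in $S$).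

Outer blocks are strictly narrower than inner ones. By (F3), $D\subset\{1<|z|<1+\varepsilon\}$.

*Example.* With $n_q=1$, $I_{q,1}=I_0$, $\Lambda_{q,1}=T_q$ we get the uncut set, called $D^1$ below. With $n_q=2$, $I_{q,1}=[3-0.8\varepsilon,3-0.6\varepsilon]$, $I_{q,2}=[3-0.4\varepsilon,3-0.2\varepsilon]$, $\Lambda_{q,2}=T_q$ and $\Lambda_{q,1}=\{\theta\in T_q:\operatorname{dist}(\theta,S\setminus T_q)\ge\kappa\}$ for some $\kappa>0$, we get an admissible set with one bent gap in each sector.

**Definition (core and shadow).** For compact $D$ and $\tau>0$ let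
$$D_{-\tau}=\{x:\overline B(x,\tau)\subset D\},\qquad G(D)=\overline{[0,1]D\setminus D}.$$

*Example.* For the shell $D=\{r\le|z|\le r'\}$ we have $G(D)=\overline B(0,r)$ and $D_{-\tau}=\{r+\tau\le|z|\le r'-\tau\}$ when $2\tau\le r'-r$ and $\tau\le r$. By Lemma 3 with $w=0$, every hypersurface meeting $G(D)$ meets the middle sphere, hence meets $D_{-\tau}$ with $\tau=\frac12(r'-r)$, provided $\tau\le r$.

**Definition (property $P_\tau$).** For $0<\tau\le\frac18$, an admissible $D$ has *property $(P_\tau)$* if every hypersurface meeting $B_*\cup G(D)$ meets $D_{-\tau}$.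

Clearly $(P_\tau)$ implies $(P_{\tau'})$ for $\tau'<\tau$. And if $(P_\tau)$ holds for some $\tau$, then
$$D\ne\emptyset,\qquad B_*\cup[0,1]D\subset h_r(D). \tag{4}$$
Indeed, $\{z_1=0\}$ meets $B_*$, so $D_{-\tau}\neq\emptyset$. Let $y\in B_*\cup[0,1]D$. If $y\in D$ there is nothing to prove. Otherwise $y\in B_*\cup G(D)$, so for every nonconstant polynomial $p$ the hypersurface $\{p=p(y)\}$ meets $D$, that is, $p(y)\in p(D)$.

## 9. The uncut set has the property

**Lemma 5.** The set $D^1=\bigcup_q\Phi_q(T_q\times I_0)$ satisfies $(P_\tau)$ for some $\tau>0$.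

*Proof.* **Step 1: the shadow is inside $B_*$.** Let $y=sx\in[0,1]D^1\setminus D^1$, $y\ne0$, with $x\in D^1$ in direction $\theta\in T_q$. By (F1), $h_q(y)\ge h_q(x)\ge\min I_0$. Since $y\notin D^1$ and $|y|\le2$, we have $h_q(y)\notin I_0$, so $h_q(y)>\max I_0$. If $|y|\ge r_0$, then (F1) and (F2) give $h_q(y)\le h_q(r_0\theta)<\max I_0$, a contradiction. So $|y|<r_0$. As $B_*$ is closed and contains $0$, $G(D^1)\subset B_*$.

**Step 2: a hypersurface $V$ meeting $B_*$ meets the core.** Lemma 3 on $B(0,r_1)$ with $w=0$ gives $v\in V$ with $|v|=r_1$. By the choice of $\eta_*$ there is $v'\in V$ with $|v'-v|\le0.05\varepsilon$ and $|\psi_a(v')|\ge\eta_*$ for all $a\in A$. Let $\tau=\min(0.05\varepsilon,\eta_*/4)\le\frac18$ and let $|z-v'|\le\tau$. Then $r_0\le|z|\le r_2\le1.3$, and, $\psi_a$ being 2-Lipschitz and homogeneous,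
$$|\psi_a(z/|z|)|\ge\frac{\eta_*-2\tau}{|z|}\ge\frac{\eta_*/2}{1.3}\ge\frac{\eta_*}4\qquad\forall a\in A.$$
So $z/|z|\in T_q$ for some $q$, and $h_q(z)\in I_0$ by (F2); hence $z\in D^1$. Thus $v'\in V\cap D^1_{-\tau}$. $\square$

## 10. Angular cuts

**Lemma 6.** Let $D$ be admissible with $(P_\tau)$ and let $0<\alpha\le\frac1{10}$. There is an admissible $D'\subset D$ with the same intervals, satisfying $(P_{\tau'})$ for some $\tau'>0$, such that each $\Lambda'_{q,i}$ is a finite disjoint union of compact sets of diameter $\le2\alpha$.

*Proof.* **Step 1: definition of $D'$, with walls thinner toward the origin.** Let $A'$ be an $\alpha$-net and $\psi_a=\psi_{a,\alpha}$ for $a\in A'$. Let $\eta$ be given by Lemma 4 for $\{\psi_a\}_{a\in A'}$, $\Omega=\mathbb C^N\setminus\{0\}$, $K=\{1\le|z|\le2\}$ and $\rho=\tau/2$. Put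
$$\omega_i=\frac\eta8\Bigl(1+\frac1i\Bigr)\le\frac\eta4,\qquad\Lambda'_{q,i}=\{\theta\in\Lambda_{q,i}:|\psi_a(\theta)|\ge\omega_i\ \ \forall a\in A'\}.$$
Here $\omega_1>\omega_2>\cdots$. Each $\Lambda'_{q,i}$ is compact; splitting it by the signs of the $\psi_a$ writes it as a finite disjoint union of compact sets, which have diameter $\le2\alpha$ by (2).

**Step 2: $D'$ is admissible.** Let $\theta\in\Lambda'_{q,i}$. Then $\theta\in\operatorname{int}\Lambda_{q,i+1}$ and $|\psi_a(\theta)|\ge\omega_i>\omega_{i+1}$, so a neighborhood of $\theta$ in $S$ lies in $\Lambda'_{q,i+1}$. (This is why the thickness varies with $i$.)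

**Step 3: no new shadow, $G(D')\subset G(D)$.** Let $y=sx\in[0,1]D'\setminus D'$ with $x\in D'$. If $y\notin D$, then $y\in[0,1]D\setminus D$. We show that $y\in D$ cannot happen, by deducing $y\in D'$ from it. Write $x=\Phi_q(\theta,h)$, $h\in I_{q,j}$, $\theta\in\Lambda'_{q,j}$. As $y\in D$ has direction $\theta\in T_q$, $y=\Phi_q(\theta,k)$ with $k\in I_{q,i}$ and $\theta\in\Lambda_{q,i}$; and $k\ge h$ by (F1). So $i\ge j$, and $|\psi_a(\theta)|\ge\omega_j\ge\omega_i$ for all $a$. Hence $\theta\in\Lambda'_{q,i}$ and $y\in D'$. Taking closures gives the inclusion.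

**Step 4: $(P_{\tau'})$.** Let $V$ meet $B_*\cup G(D')\subset B_*\cup G(D)$. Then $V$ contains some $v\in D_{-\tau}$, and $v\in K$ because $1<|v|<1+\varepsilon$. By Lemma 4 there is $v'\in V$ with $|v'-v|\le\tau/2$ and $|\psi_a(v')|\ge\eta$ for all $a\in A'$. Let $\tau'=\min(\tau/2,\eta/4)$ and $|z-v'|\le\tau'$. Then $z\in\overline B(v,\tau)\subset D$, so $|z|\le2$ and
$$|\psi_a(z/|z|)|\ge\frac{\eta-2\tau'}{|z|}\ge\frac{\eta/2}2=\frac\eta4\ge\omega_i\quad\text{for all }a,i.$$
So $z\in D'$. Hence $v'\in V\cap D'_{-\tau'}$. $\square$

## 11. Radial cuts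

This is the heart of the matter. We cut one block along a bent gap and trim the angular set of the part outside the gap. Three scales appear, chosen in this order: the angular trim $\kappa$, the step length $\rho\ll\kappa$ with which hypersurfaces leave the gap, and the gap width $\delta\ll\rho^2$. A step of length $\rho$ raises $h_q$ by about $\rho^2$, which clears the gap, and changes the direction by at most a multiple of $\rho$, which is less than the trim.

**Lemma 7.** Let $D$ be admissible with $(P_\tau)$. Fix $(q,i)$, write $I_{q,i}=[b,d]$, $\Lambda=\Lambda_{q,i}$, and let $b<R<d$. There are a compact $\Lambda'\subset\operatorname{int}\Lambda$ and $\delta>0$ with $R+\delta<d$ such that the set $D'\subset D$ obtained by replacing $\Phi_q(\Lambda\times[b,d])$ by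
$$\Phi_q(\Lambda'\times[b,R])\ \cup\ \Phi_q(\Lambda\times[R+\delta,d])$$
is admissible and satisfies $(P_{\tau'})$ for some $\tau'>0$.

*Proof.* If $\Lambda=\emptyset$, then $\Lambda_{q,j}=\emptyset$ for $j<i$; take $\Lambda'=\emptyset$ and any $\delta\in(0,d-R)$, and $D'=D$ as sets. Let $\Lambda\ne\emptyset$, and write $c=c_q$, $\Phi=\Phi_q$, $\Lambda_j=\Lambda_{q,j}$, $I_j=I_{q,j}$. Note $S\setminus\Lambda\neq\emptyset$, because $\operatorname{diam}T_q\le2\alpha_0$.

**Step 1: choice of constants, and admissibility.** Choose $\kappa>0$ with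
$$2\kappa\le\frac\tau4,\qquad2\kappa\le d-R,\qquad\kappa<\operatorname{dist}\Bigl(T_q,\bigcup_{q'\neq q}T_{q'}\Bigr)$$
(the last condition is void if $Q=1$), and, if $i>1$ and $\Lambda_{i-1}\ne\emptyset$, also $2\kappa<\operatorname{dist}(\Lambda_{i-1},S\setminus\Lambda)$. The last distance is positive because the compact set $\Lambda_{i-1}$ lies in the open set $\operatorname{int}\Lambda$. Put
$$\Lambda'=\{\theta\in\Lambda:\operatorname{dist}(\theta,S\setminus\Lambda)\ge\kappa\}.$$
This is a compact subset of $\operatorname{int}\Lambda$. If $i>1$, then $\Lambda_{i-1}\subset\operatorname{int}\Lambda'$: a point of $S$ at distance $<\kappa$ from $\Lambda_{i-1}$ has distance $>\kappa$ from $S\setminus\Lambda$, so it lies in $\Lambda'$. Next choose $\rho>0$ with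
$$\rho\le\tfrac1{10},\qquad4\rho<\kappa,\qquad3\rho\le d-R,$$
and finally $0<\delta\le\min(\rho,\ \rho^2/40,\ \tau^2/320)$. Then $R+\delta<d$, and the new chain of angular sets
$$\dots,\ \Lambda_{i-1}\subset\operatorname{int}\Lambda',\quad\Lambda'\subset\operatorname{int}\Lambda,\quad\Lambda\subset\operatorname{int}\Lambda_{i+1},\ \dots$$
shows that $D'$ is admissible. What was removed satisfies
$$D\setminus D'\subset E_1\cup E_2,\qquad E_1=\Phi((\Lambda\setminus\Lambda')\times[b,R]),\quad E_2=\Phi(\Lambda\times(R,R+\delta)).$$

**Step 2: the only new shadow is the part of the gap under the trimmed outer block,**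
$$G(D')\subset G(D)\cup\Phi(\Lambda'\times[R,R+\delta]).$$
Let $y=sx\in[0,1]D'\setminus D'$ with $x\in D'$. If $y\notin D$, then $y\in G(D)$. If $y\in D\setminus D'$, then $y=\Phi(\theta,k)$ with $\theta\in\Lambda$ and $b\le k<R+\delta$, and $x=\Phi(\theta,h)$ with $h\le k$ by (F1). Since $x\in D'$ and $h<R+\delta$, either $h\in I_j$ with $j<i$ and $\theta\in\Lambda_j\subset\Lambda_{i-1}\subset\Lambda'$, or $h\in[b,R]$ and $\theta\in\Lambda'$. So $\theta\in\Lambda'$. As $y\notin D'$, we have $k\notin[b,R]$, that is, $k\in(R,R+\delta)$. The right-hand side is closed, so the inclusion holds for the closure.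

**Step 3: the trimmed rim is too thin to matter, $E_1\cap D_{-\tau/4}=\emptyset$.** Let $z=\Phi(\theta,h)\in E_1$. There is $\theta^*\in S\setminus\Lambda$ with $|\theta^*-\theta|<\kappa$. Put $z^*=|z|\theta^*$; since $|z|<2$, $|z^*-z|<2\kappa\le\tau/4$. Suppose $z^*\in D$. Then $\theta^*$ lies in some $T_{q'}$, and by the choice of $\kappa$, $q'=q$. So $z^*=\Phi(\theta^*,h^*)$ with $h^*\in I_j$, $\theta^*\in\Lambda_j$ for some $j$. For $j\le i$ we have $\Lambda_j\subset\Lambda\not\ni\theta^*$, so $j>i$ and $h^*>d$. But $h^*=|z^*-c|\le h+|z^*-z|<R+2\kappa\le d$, a contradiction. So $z^*\notin D$ and $z\notin D_{-\tau/4}$.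

**Step 4: hypersurfaces $V$ meeting $B_*\cup G(D)$ survive the cut.** There is $v\in V\cap D_{-\tau}$. We move it away from the gap. Let $u(z)=|z-c|^2-R^2$. If $|u(v)|\ge\tau^2/8$, put $v'=v$. Otherwise apply Lemma 3 on $B(v,\tau/2)$ to the pluriharmonic function $u-|z-v|^2$: there is $v'\in V$ with $|v'-v|=\tau/2$ and $u(v')\ge u(v)+\tau^2/4\ge\tau^2/8$. In both cases $v'\in D$, so $|v'-c|+R\le\frac32+4+3\le10$, and
$$\bigl||v'-c|-R\bigr|=\frac{|u(v')|}{|v'-c|+R}\ge\frac{\tau^2}{80}.$$
Let $\tau_1=\min(\tau/4,\tau^2/320)$ and $|z-v'|\le\tau_1$. Then $\bigl||z-c|-R\bigr|\ge\frac{\tau^2}{80}-\frac{\tau^2}{320}=\frac{3\tau^2}{320}>\delta$, so $z\notin E_2$. Also $|z-v|\le\frac34\tau$, so $\overline B(z,\tau/4)\subset\overline B(v,\tau)\subset D$; thus $z\in D_{-\tau/4}$, and $z\notin E_1$ by Step 3. So $z\in D'$. Hence $v'\in V\cap D'_{-\tau_1}$.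

**Step 5: hypersurfaces $V$ through a point $y\in\Phi(\Lambda'\times[R,R+\delta])$ escape inward.** Apply Lemma 3 on $B(y,\rho)$ to the pluriharmonic function $|z-c|^2-|z-y|^2$: there is $v\in V$ with $|v-y|=\rho$ and
$$|v-c|^2\ge|y-c|^2+\rho^2\ge R^2+\rho^2.$$
Since $|v-c|+R\le\frac32+\frac1{10}+4+3\le10$, we get $|v-c|\ge R+\rho^2/10$. On the other side, $|v-c|\le|y-c|+\rho\le R+\delta+\rho$. Let $\tau_2=\min(\rho,\rho^2/20)$ and $|z-v|\le\tau_2$. Then
$$R+\delta\le R+\frac{\rho^2}{20}\le|z-c|\le R+\delta+2\rho\le R+3\rho\le d.$$
Further $|z-y|\le2\rho\le\frac15$, so $0<|z|\le\frac32+\frac15\le2$. For the direction, write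
$$\frac z{|z|}-\frac y{|y|}=\frac{z-y}{|y|}+z\Bigl(\frac1{|z|}-\frac1{|y|}\Bigr).$$
Both terms have norm at most $|z-y|/|y|$, and $|y|>1$, so the left side has norm at most $4\rho<\kappa$. Since $y/|y|\in\Lambda'$ has distance $\ge\kappa$ from $S\setminus\Lambda$, it follows that $z/|z|\in\Lambda$. Thus $z\in\Phi(\Lambda\times[R+\delta,d])\subset D'$. Hence $v\in V\cap D'_{-\tau_2}$.

**Step 6: conclusion.** By Step 2, a hypersurface meeting $B_*\cup G(D')$ falls under Step 4 or Step 5. So $(P_{\tau'})$ holds with $\tau'=\min(\tau_1,\tau_2)$. $\square$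

Compare Step 5 with Section 5. With a concentric gap the push would go outward, where only the narrower $\Lambda'$ is available. With equal widths, the direction $z/|z|$ might leave $\Lambda$.

## 12. The limit set

**Step 1: iterate the cuts.** Start from $D^1$. Given an admissible $D^{m-1}$ satisfying $(P_\tau)$ for some $\tau>0$, apply Lemma 6 with $\alpha=\frac1{10m}$, and then Lemma 7, each time with $R$ the midpoint of an interval that is still too long. The two resulting intervals have at most half the length, so after finitely many applications all intervals have length $\le\frac1m$. Call the result $D^m$; it is admissible, satisfies $(P_\tau)$ for some $\tau=\tau(m)>0$, and $D^1\supset D^2\supset\cdots$.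

**Step 2: the pieces become small.** Lemma 7 only keeps or shrinks angular sets, so each $\Lambda_{q,i}$ of $D^m$ is a finite disjoint union of compact sets of diameter $\le\frac1{5m}$. The maps $\Phi_q:T_q\times I_0\to\mathbb C^N$ are finitely many, do not depend on $m$, are uniformly continuous and injective, and have disjoint images. So $D^m$ is a finite disjoint union of compact sets of diameter $\le d_m$ with $d_m\to0$.

**Step 3: the intersection has the hull we want.** Let $X_0=\bigcap_mD^m$. By (4) the $D^m$ are nonempty, so $X_0$ is nonempty and compact, and $X_0\subset\{1<|z|<1+\varepsilon\}$. It is totally disconnected, since a connected subset lies in one piece of each $D^m$. Next,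
$$\bigcap_mh_r(D^m)\subset h_r(X_0).$$
Indeed, if $y$ is in the left side and $p$ is a polynomial, pick $x_m\in D^m$ with $p(x_m)=p(y)$. A limit point $x$ of $(x_m)$ lies in every $D^m$, so $x\in X_0$, and $p(x)=p(y)$. Applying (4) to every $D^m$, we obtain
$$B_*\subset h_r(X_0),\qquad[0,1]X_0\subset h_r(X_0). \tag{5}$$
By Lemma 2, $h_r(X_0)=\widehat{X_0}$, and this set is starshaped about $0$.

## 13. Replacing isolated points by small Cantor sets

Nothing so far prevents $X_0$ from having isolated points. We repair this by adding points that already lie in the hull.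

**Step 1: construction of $X$.** $X_0$ has more than one point, because the rational hull of a single point is that point, while $B_*\subset h_r(X_0)$. Let $x_1,x_2,\dots$ be the isolated points of $X_0$ (possibly none), and $d_j=\operatorname{dist}(x_j,X_0\setminus\{x_j\})>0$. They are at most countably many, as the balls $B(x_j,d_j/2)$ are disjoint. Choose $0<\lambda_j\le2^{-j}$ with $(1-\lambda_j)|x_j|>1$ and $\lambda_j|x_j|\le d_j/3$, and a Cantor set $C_j\subset[1-\lambda_j,1]$ with $1\in C_j$. Put
$$E_j=C_jx_j,\qquad X=X_0\cup\bigcup_jE_j .$$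
By the choice of $\lambda_j$, $X\subset\{1<|z|<1+\varepsilon\}$.

**Step 2: $X$ is a Cantor set.** *Compact:* a sequence in $X$ has infinitely many terms in $X_0$, or in one $E_j$, or it has a subsequence with terms in $E_{j_k}$, $j_k\to\infty$. In the last case the terms approach the points $x_{j_k}\in X_0$, because $\operatorname{diam}E_j\le\lambda_j|x_j|\to0$; so a further subsequence converges in $X_0$. *No isolated points:* each point of $X$ is either in some $E_j$, which has no isolated points, or is a non-isolated point of $X_0$. *Totally disconnected:* points of $E_j$ have distance $\le d_j/3$ from $x_j$. Points of $X_0\setminus\{x_j\}$ have distance $\ge d_j$ from $x_j$. For $k\neq j$ we have $|x_k-x_j|\ge\max(d_j,d_k)$, so points of $E_k$ have distance $\ge|x_k-x_j|-\frac{d_k}3\ge\frac23d_j$ from $x_j$. Hence $E_j=X\cap B(x_j,d_j/2)$ is open in $X$, and it is also closed. A connected subset of $X$ that meets some $E_j$ therefore lies in $E_j$, and is a point. A connected subset that meets no $E_j$ lies in $X_0$, and is a point. By Brouwer's characterization $X$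 is a Cantor set.

**Step 3: the hulls do not change.** By (5), $E_j\subset[0,1]X_0\subset\widehat{X_0}$. So $X_0\subset X\subset\widehat{X_0}$, and $\widehat X=\widehat{X_0}$. Moreover, by monotonicity, $h_r(X)\supset h_r(X_0)=\widehat{X_0}=\widehat X$. Thus $h_r(X)=\widehat X$, which is starshaped about $0$, and
$$\overline B(0,1)\subset B_*\subset h_r(X)=\widehat X\subset B(0,1+\varepsilon).$$
The last inclusion holds because the compact set $X$ lies in a closed ball of radius $<1+\varepsilon$, which equals its own polynomial hull. A starshaped set is connected and contractible.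

**Step 4: $P(X)=R(X)$.** Let $q$ be a polynomial zero-free on $X$. Then it is zero-free on $h_r(X)=\widehat X$, so $1/q$ is holomorphic near $\widehat X$, and by Oka–Weil it is a uniform limit of polynomials on $\widehat X\supset X$. So $1/q\in P(X)$, and $R(X)=P(X)$.

**Step 5: $P(X)\neq C(X)$.** Pick $\zeta\in\widehat X\setminus X$, for instance $\zeta=0$. Since $|p(\zeta)|\le\sup_X|p|$, the map $p\mapsto p(\zeta)$ extends to a continuous multiplicative linear functional $\varphi$ on $P(X)$ with $\varphi(1)=1$. Suppose $P(X)=C(X)$. The function $g(x)=|x-\zeta|^2=\sum_j\overline{(x_j-\zeta_j)}\,(x_j-\zeta_j)$, where now $x_j$ denotes the $j$-th coordinate of $x$, is zero-free on $X$, so it is invertible in $C(X)$ and $\varphi(g)\ne0$. But $\varphi(x_j-\zeta_j)=0$ for all $j$, so multiplicativity gives $\varphi(g)=0$, a contradiction.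

This proves Theorem 1. Taking $N=2$ answers the second question, and any $N\ge2$ the first: there are Cantor sets $X$ with $\widehat X=h_r(X)$ having nonempty interior, in $\mathbb C^2$ and in every $\mathbb C^N$ with $N\ge2$. $\blacksquare$
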